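# Light Steiner spanners and light banyans for point sets in hyperbolic space

## 1. Enriching a point set along its minimum spanning tree

Fix an integer $d\ge 2$ and work in hyperbolic space $\mathbb H^d$. We write $|xy|$ for hyperbolic distance, $[x,y]$ for the geodesic segment, $B(x,r)$ and $B^\circ(x,r)$ for the closed and open ball, $\mathcal H^1$ for length, and $\mathrm{conv}$ for the hyperbolic convex hull. A set is $r$-separated if distinct points of it have distance at least $r$. If $A'$ is a maximal $r$-separated subset of $A$, then every point of $A$ is within $r$ of $A'$. The letters $C,c>0$ denote constants that depend only on $d$ and may change from line to line; $\log$ is the natural logarithm.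

Let $P\subset\mathbb H^d$ be a set of $n\ge2$ points. Let $T$ be a minimum spanning tree $\mathrm{MST}(P)$ drawn in $\mathbb H^d$: a connected finite union of geodesic segments that contains $P$. Let $W=w(\mathrm{MST}(P))$ be its weight, so $W\ge\mathcal H^1(T)$.

The talk turns on one construction, which adds points to $P$ near $T$, but only at those places and scales where $T$ is visibly not straight. Let $\varepsilon\in(0,1)$. A constant $N_1\ge1$ depending only on $d$ will be supplied by Lemma 4. Put
$$\nu=\frac1{400(N_1+1)},\quad K=\frac{10}\varepsilon\log\frac{10}\varepsilon,\quad \delta=\frac{\nu}{8K},\quad \xi=\frac\varepsilon K,\quad \varrho=\min(1,W),\quad R_i=2^{-i}\varrho\ (i\ge0).\tag{1}$$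
Note $K\ge10$. For each $i\ge0$ let $N_i$ be a maximal $R_i$-separated subset of $T$.

**Definition (flat and bad pairs).** A pair $(y,i)$ with $y\in N_i$ is flat if there is a complete geodesic $L$ such that every point of $T\cap B(y,4R_i)$ is within $\delta R_i$ of $L$. Otherwise it is bad.

**Example.** If $T$ is a single segment, every pair is flat. Let $T$ consist of two segments meeting at a right angle at $v$. If $|yv|>4R_i$, the other leg does not meet $B(y,4R_i)$, since its point nearest to $y$ is $v$; so $(y,i)$ is flat. Thus at each scale only points $y$ within $4R_i$ of $v$ can give bad pairs. There are at most $C$ of them by a volume count, and $\sum_{\text{bad}}R_i\le C\sum_iR_i\le 2C\varrho$, although there are infinitely many scales.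

Now let
$$\omega=\frac{\varepsilon}{100n}\min_{p\ne q\in P}|pq|,$$
and let $I$ be the largest $i\ge0$ with $R_i\ge K\omega$ (put $I=-1$ if there is none). Choose

* a finite set $T_0\subset T$ that contains $P$ and all $N_i$ with $0\le i\le I$, and cuts $T$ into pieces of length at most $\omega$;
* for every bad pair $(y,i)$ with $i\le I$, a maximal $\xi R_i$-separated subset $X_{y,i}$ of $B(y,2R_i)$;
* a maximal $\xi\varrho$-separated subset $X_{\rm top}$ of $\mathrm{conv}(P)$.

The enriched set is
$$Q=P\cup T_0\cup X_{\rm top}\cup\bigcup_{(y,i)\text{ bad},\ i\le I}X_{y,i}.\tag{2}$$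

Here is what $Q$ is for. We look for a single network on $P$ that contains, for every subset $P'\subset P$, a nearly shortest tree connecting $P'$, and whose weight is at most a polynomial in $1/\varepsilon$ times $W$. We show that $Q$ is cheap, $w(\mathrm{MST}(Q))\le\mathrm{poly}(1/\varepsilon)\,W$, and that the vertices of every shortest tree $S$ connecting a subset of $P$ can be moved into $Q$ at total cost $O(\varepsilon)w(S)$. Then it suffices to have a light network on $Q$ that preserves pairwise distances up to $1+\varepsilon$, and we build that first.

## 2. Spanners, banyans, lightness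

We consider graphs $G$ whose vertices are points of $\mathbb H^d$, with $P$ among them; the further vertices are called Steiner points. An edge $uv$ has weight $|uv|$, and $w(G)$ is the total edge weight.

**Definition (Steiner spanner).** $G$ is a Steiner $(1+\varepsilon)$-spanner for $P$ if for all $p,q\in P$ the shortest-path distance in $G$ between $p$ and $q$ is at most $(1+\varepsilon)|pq|$.

**Definition (banyan).** $G$ is a $(1+\varepsilon)$-banyan for $P$ if for every $P'\subseteq P$ it contains a tree connecting all points of $P'$ of weight at most $(1+\varepsilon)$ times the weight of a minimum Steiner tree of $P'$, that is, of a shortest tree in $\mathbb H^d$ connecting $P'$, extra vertices being allowed.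

**Definition (lightness).** The lightness of $G$ is $w(G)/w(\mathrm{MST}(P))$.

Taking $|P'|=2$ shows that a $(1+\varepsilon)$-banyan is a Steiner $(1+\varepsilon)$-spanner. The question, posed in Sándor Kisfaludi-Bak, Saeed Odak, Satyam Singh and Geert van Wordragen, "Gap-ETH-Tight Algorithms for Hyperbolic TSP and Steiner Tree", arXiv:2603.09834 (2026), is this: is there a polynomial $f$ depending only on $d$ such that every $P$ has a Steiner $(1+\varepsilon)$-spanner of lightness at most $f(1/\varepsilon)$, independently of $n$ and $P$, and likewise for banyans? Light spanners of this kind are known to exist for point sets in $\mathbb R^d$.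

**Example (points on a line).** If $P$ lies on one geodesic, the path through the points in order is a Steiner spanner and a banyan, with any $\varepsilon$, of lightness $1$.

**Example (a star).** Take $n$ distinct directions at a point $o$ and let $P$ consist of the points at distance $R\ge1$ from $o$ in these directions. If two directions make the angle $\theta$, then $\cosh|pq|=1+\sinh^2\!R\,(1-\cos\theta)$. Since $\sinh R\ge e^R/4$ for $R\ge1$, we get $e^{|pq|}\ge\cosh|pq|\ge\frac{1-\cos\theta}{16}e^{2R}$. So all distances lie in $[2R-C_n,2R]$, where $C_n$ depends on the directions but not on $R$. Let $G$ be the star with center $o$ (a Steiner point) and $n$ edges of length $R$. It has stretch at most $2R/(2R-C_n)$, which tends to $1$, and lightness at most $nR/((n-1)(2R-C_n))$, which tends to $\frac{n}{2(n-1)}\le1$. It is even a banyan for large $R$: a tree connecting $P'$ with $|P'|\ge2$, doubled and traversed once, visits $P'$ in some cyclic order, so it weighs at least $|P'|(R-C_n/2)$, while the part of the star that serves $P'$ weighs $|P'|R$. Without the Steiner point we would need about $\frac n2$ times the weight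 of the spanning tree (Theorem C(ii)).

**Example (a spanner that is not a banyan).** Let $P$ be the vertices of an equilateral triangle of side $s$. The complete graph preserves distances exactly. But a tree in it connecting $P$ weighs at least $2s$, while the three segments to the center have total length $3r$ with $\sinh\frac s2=\sinh r\,\sin60^\circ$, so $3r/s\to\sqrt3$ as $s\to0$. The ratio $2s/3r$ tends to $2/\sqrt3>1.15$, so for small $s$ the complete graph is not a $(1+\varepsilon)$-banyan with $\varepsilon\le 0.15$.

For a finite set $A$ with $|A|\ge2$ let $\mathrm{light}_\varepsilon(A)$ be the infimum of the lightness over all Steiner $(1+\varepsilon)$-spanners of $A$, and let $\lambda_d(\varepsilon)$ be the supremum of $\mathrm{light}_\varepsilon(A)$ over finite $A$, $|A|\ge 2$, contained in a ball of radius $3$ of $\mathbb H^d$.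

**Theorem A (spanners).** For every $\varepsilon\in(0,1)$, every finite $P\subset\mathbb H^d$ with $|P|\ge2$ has a Steiner $(1+\varepsilon)$-spanner of lightness at most $\Lambda_d(\varepsilon):=C_d(\lambda_d(\varepsilon)+\varepsilon^{-d})\le C_d'\varepsilon^{-C_d'}$.

**Theorem B (banyans).** Every such $P$ has a $(1+\varepsilon)$-banyan of lightness at most $C_d\,\Lambda_d(c_d\varepsilon)\,\varepsilon^{-2d-2}\log^{d+2}(10/\varepsilon)$, which is polynomially bounded in $1/\varepsilon$.

**Theorem C (supplements, not needed for A and B).** (i) For both questions the polynomial must have degree at least $d/2$. (ii) Steiner points are necessary: for every $\varepsilon\in(0,1)$ and $n\ge2$ there are $n$-point sets in $\mathbb H^d$ for which every $(1+\varepsilon)$-spanner without Steiner points has lightness at least $\frac n2(1-o(1))$. (iii) Steiner spanners of polynomial lightness exist in every $d$-dimensional Hadamard manifold with sectional curvatures in $[-b^2,-1]$, with constants depending on $d,b$.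

So the answer to both questions is yes.

## 3. Geometric facts and two cited theorems

**(F1) Counting.** For $0<r\le R\le d+20$, an $r$-separated subset of a ball of radius $R$ has at most $C(R/r)^d$ points. Indeed the balls of radius $r/2$ around its points have disjoint interiors, volume at least $cr^d$ each, and lie in a ball of radius $\frac32R$, whose volume is at most $CR^d$.

**(F2) Thin triangles.** Each side of a geodesic triangle lies in the $1$-neighborhood of the union of the other two (the constant $\ln(1+\sqrt2)<1$ works).

**(F3) Convexity.** The distance to a convex set is convex along geodesics, nearest-point projection to a closed convex set is $1$-Lipschitz, and balls are convex.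

**(F4) Klein model.** The Klein model $\kappa_z$ centered at $z$ maps geodesics to straight chords of the unit ball and $B(z,r)$ to the ball of radius $\tanh r$. It scales lengths at distance $r$ from $z$ by $1/\cosh^2r$ radially and by $1/\cosh r$ tangentially. Since $B(z,20)$ and its image are convex, $\kappa_z$ is $\Lambda$-bi-Lipschitz on $B(z,20)$ with an absolute constant $\Lambda$.

**(F5) Spanning trees from connected sets.** If $\Gamma$ is a connected finite union of segments that contains a finite set $A\neq\emptyset$, then $w(\mathrm{MST}(A))\le2\mathcal H^1(\Gamma)$. Cut $\Gamma$ into a graph whose edges meet only at endpoints and whose vertices include $A$; double a spanning tree, take an Euler tour, and shortcut it to the points of $A$.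

**(F6) Components meet the sphere.** Let $\Gamma$ be a connected finite union of segments and $B$ a closed ball with $\Gamma\not\subset B$. Then $\Gamma\cap B$ has finitely many components and each meets $\partial B$. Indeed $\Gamma\cap B$ is a finite union of segments, because $B$ is convex. A component disjoint from $\partial B$ lies in $B^\circ$, so it is closed in $\Gamma$ and also open in $\Gamma$; it would be all of $\Gamma$. In the same way, if $\Gamma\cap B^\circ\ne\emptyset$, then $\Gamma\setminus B^\circ$ has finitely many components and each meets $\partial B$. Finally, if $\Gamma$ is connected, $y\in\Gamma$ and $\Gamma\not\subset B^\circ(y,r)$, then $\mathcal H^1(\Gamma\cap B^\circ(y,r))\ge r$, because $|y\,\cdot|$ is $1$-Lipschitz and takes all values in $[0,r)$ there. This last statement needs only connectedness.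

We also use two theorems from the literature as black boxes.

**[DM] Doubling metrics.** A metric space has doubling dimension at most $k$ if every ball is covered by $2^k$ balls of half the radius. In such a space every finite set has a $(1+\varepsilon)$-spanner of lightness $\varepsilon^{-O(k)}$ for $0<\varepsilon\le\frac12$, constants depending on $k$ (Borradaile–Le–Wulff-Nilsen, *Greedy spanners are optimal in doubling metrics*, SODA 2019; also Gottlieb, *A light metric spanner*, FOCS 2015).

A subset $A$ of a ball of radius $3$ has doubling dimension at most $C$. Indeed, a maximal $\frac r2$-separated subset of a ball of radius $r$ in $A$ has at most $C$ points by (F1) if $r\le6$, and if $r>6$ it is a $3$-separated subset of a ball of radius $3$, so again at most $C$ points. Since $\lambda_d$ is nonincreasing in $\varepsilon$, [DM] gives $\lambda_d(\varepsilon)\le C\varepsilon^{-C}$ for all $\varepsilon\in(0,1)$. Two-point sets show $\lambda_d(\varepsilon)\ge1$. Hence every finite set of at least two points in a ball of radius $3$ has a Steiner $(1+\varepsilon)$-spanner of lightness at most $2\lambda_d(\varepsilon)$.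

**[JO] Jones' theorem.** If $\Gamma\subset\mathbb R^d$ is compact and connected with $\mathcal H^1(\Gamma)<\infty$, then $\sum_Q\beta_\Gamma(3Q)^2\ell(Q)\le C\mathcal H^1(\Gamma)$. The sum is over all dyadic cubes, $\ell(Q)$ is the side length, and $\beta_\Gamma(3Q)=\inf_g\sup_{a\in\Gamma\cap3Q}\mathrm{dist}(a,g)/\ell(Q)$ with $g$ ranging over lines (Jones, Invent. Math. 102 (1990) for $d=2$; Okikiolu, J. London Math. Soc. 46 (1992) for all $d$).

The number $\beta_\Gamma(3Q)$ measures, relative to the size of $Q$, how far $\Gamma$ is from being straight inside $3Q$. For a segment all $\beta$ are $0$. The theorem says that a set of finite length cannot be crooked at many places and scales.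

## 4. A convex hull is covered by $O(1+W)$ unit balls

To preserve distances larger than $1$ one would like to put a net over all of $\mathrm{conv}(P)$. In the Euclidean plane this is far too expensive: if $P$ is spread along a circle of large radius $R$ with gaps at most $1$, then $w(\mathrm{MST}(P))\le2\pi R$, while covering the hull by unit balls takes about $R^2$ of them. In $\mathbb H^d$ the hull is small.

**Lemma 1.** Fix $o\in T$. There is a finite set $M\ni o$ with $|M|\le1+6\mathcal H^1(T)$ and $\mathrm{conv}(P)\subset\bigcup_{z\in M}B(z,d+3)$, and there is a tree on $M$ of weight at most $3|M|$.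

*Proof.* **Step 1: choosing $M$.** We project $T$ radially to integer spheres around $o$ and take nets there. For an integer $j\ge1$ let $T_j=\{x\in T:|ox|\ge j\}$. For $|ox|\ge j$ let $\pi_j(x)$ be the point of $[o,x]$ at distance $j$ from $o$. Let $M_j$ be a maximal $2$-separated subset of $\pi_j(T_j)$, and $M=\{o\}\cup\bigcup_jM_j$. As $T$ is compact, $M$ is finite.

**Step 2: counting $M$.** We charge each $z\in M_j$ to a piece of length at least $\frac12$. Let $z=\pi_j(x)$ with $x\in T_j$, and let $K_x$ be the component of $T_j=T\setminus B^\circ(o,j)$ containing $x$. Since $o\in T$, (F6) gives a point $y\in K_x$ with $|oy|=j$, so $\pi_j(y)=y$.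

(a) If $\pi_j(K_x)\not\subset B^\circ(z,\frac12)$, then, since $\pi_j(K_x)$ is connected and contains $z$, (F6) gives $\mathcal H^1(\pi_j(T_j)\cap B^\circ(z,\frac12))\ge\frac12$.

(b) Otherwise $|zy|<\frac12$. Since $o\in T$ and $|yo|=j\ge1$, (F6) gives $\mathcal H^1(T\cap B^\circ(y,\frac12))\ge\frac12$. This piece of $T$ lies in $B^\circ(z,1)$ and in the shell $\{j-\frac12<|o\,\cdot|<j+\frac12\}$.

The balls $B^\circ(z,1)$, $z\in M_j$, are disjoint, so
$$|M_j|\le2\mathcal H^1(\pi_j(T_j))+2\mathcal H^1\big(T\cap\{j-\tfrac12<|o\,\cdot|<j+\tfrac12\}\big).\tag{3}$$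
The shells are disjoint for different $j$, so the last terms sum to at most $2\mathcal H^1(T)$. In polar coordinates the metric is $dr^2+\sinh^2\!r\,g_{\mathbb S}$. Hence $\pi_j$ multiplies length elements at radius $r\ge j$ by at most $\sinh j/\sinh r\le e^{j-r}$; the last inequality holds because $e^{-t}\sinh t=\frac12(1-e^{-2t})$ is increasing. Therefore
$$\sum_j\mathcal H^1(\pi_j(T_j))\le\int_T\sum_{1\le j\le|ox|}e^{j-|ox|}\,d\mathcal H^1(x)\le\frac1{1-e^{-1}}\mathcal H^1(T)\le1.6\,\mathcal H^1(T).$$
Summing (3) gives $\sum_j|M_j|\le(3.2+2)\mathcal H^1(T)\le6\mathcal H^1(T)$.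

**Step 3: covering the cone.** We show that $\Sigma=\bigcup_{x\in T}[o,x]$ is covered by the balls $B(z,3)$, $z\in M$. Let $u\in[o,x]$ with $x\in T$, and $j=\lfloor|ou|\rfloor$. If $j=0$ then $|ou|<1$. Otherwise $\pi_j(u)=\pi_j(x)\in\pi_j(T_j)$ is within $2$ of $M_j$, and $|u\,\pi_j(u)|<1$.

**Step 4: the tree.** We link each $z\in M_j$ to the previous sphere. Let $z=\pi_j(x)$. The point of $[o,x]$ at distance $j-1$ from $o$ is at distance $1$ from $z$. If $j=1$ it is $o$. If $j\ge2$ it is $\pi_{j-1}(x)$, which is within $2$ of $M_{j-1}$. So $z$ can be linked to $o$, or to a point of $M_{j-1}$, at cost at most $3$.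

**Step 5: from the cone to the hull.** We claim that each point $u$ of $\mathrm{conv}(x_1,\dots,x_k)$, with $x_i\in T$, is within $k-1$ of some segment $[o,x]$, $x\in T$. For $k=1$ this is trivial. For $k\ge2$ the Klein model shows that $u\in[x_k,b]$ for some $b\in\mathrm{conv}(x_1,\dots,x_{k-1})$, and by induction $|bb'|\le k-2$ for some $b'\in[o,x]$, $x\in T$. By (F2) applied to the triangle $o,x_k,b$, the point $u$ is within $1$ of $[o,x_k]$, and then we are done, or within $1$ of some $u_1\in[o,b]$. In the latter case the distance to $[o,b']$ is convex along $[o,b]$ by (F3), vanishes at $o$ and is at most $k-2$ at $b$. So $u_1$ is within $k-2$ of $[o,b']\subset[o,x]$, and $u$ is within $k-1$.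

By Carathéodory's theorem in the Klein model, each point of $\mathrm{conv}(P)$ lies in the hull of at most $d+1$ points of $P\subset T$. So it is within $d$ of $\Sigma$, and within $d+3$ of $M$. $\square$

The next lemma localizes the spanning tree to balls.

**Lemma 2.** For $z\in\mathbb H^d$ and $0<r\le10$ with $T\cap B(z,r)\ne\emptyset$ there is a connected finite union of segments $\Gamma$ with $T\cap B(z,r)\subset\Gamma\subset B(z,r+1)$ and $\mathcal H^1(\Gamma)\le C\mathcal H^1(T\cap B(z,r+1))$. Hence $w(\mathrm{MST}(P\cap B(z,r)))\le C\mathcal H^1(T\cap B(z,r+1))$ if $P\cap B(z,r)\neq\emptyset$.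

*Proof.* If $T\subset B(z,r+1)$, take $\Gamma=T$. Otherwise consider the components of $T\cap B(z,r+1)$ that meet $B(z,r)$; let there be $k$ of them. By (F6) each also meets $\partial B(z,r+1)$, so each has length at least $1$. Take their union and join them by $k-1$ segments inside the convex ball $B(z,r+1)$, each of length at most $2(r+1)\le22$. The added length is at most $22k\le22\,\mathcal H^1(T\cap B(z,r+1))$. The last claim is (F5). $\square$

## 5. Steiner spanners: a net of mesh $\sqrt{\varepsilon}$ on the hull

We prove Theorem A. If $W<1$, then $P$ lies in a ball of radius $1$, and Section 3 gives a Steiner $(1+\varepsilon)$-spanner of lightness at most $2\lambda_d(\varepsilon)$. So let $W\ge1$, and put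
$$\eta=\frac\varepsilon{100},\qquad a=\sqrt\eta\le0.1.$$

**Step 1: short distances.** Pairs at distance at most $2$ are handled by the bounded case. Let $Z$ be a maximal $1$-separated subset of $P$. For each $z\in Z$ with $|P\cap B(z,3)|\ge2$ put into $G$ a Steiner $(1+\varepsilon)$-spanner of $P\cap B(z,3)$ of lightness at most $2\lambda_d(\varepsilon)$. By Lemma 2 the total weight is at most $2\lambda_d(\varepsilon)\sum_{z\in Z}C\mathcal H^1(T\cap B(z,4))$. By (F1) each point lies in at most $C$ of the balls $B(z,4)$, so this is at most $C\lambda_d(\varepsilon)W$. If $0<|pq|\le2$, choose $z\in Z$ with $|pz|\le1$; then $p,q\in B(z,3)$, and the pair has stretch at most $1+\varepsilon$ in $G$.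

**Step 2: a net for long distances.** We add a graph on a net of the hull. Let $P_\eta$ be a maximal $\eta$-separated subset of $P$. If $|P_\eta|\ge2$, the disjoint balls $B^\circ(p,\eta/2)$, $p\in P_\eta$, each contain length at least $\eta/2$ of $T$ by (F6); so $|P_\eta|\le1+2W/\eta\le3W/\eta$. Let $X$ be a maximal $a$-separated subset of the compact set $\mathrm{conv}(P)$. By Lemma 1 and (F1), $|X|\le C|M|a^{-d}\le CW\eta^{-d/2}$, where $|M|\le1+6W\le7W$. Add to $G$ all edges of length at most $2$ between two points of $X$, or between a point of $P_\eta$ and a point of $X$. By (F1) each point has at most $C\eta^{-d/2}$ neighbors in $X$. So the added weight is at most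
$$CW\eta^{-d/2}\eta^{-d/2}+C\frac W\eta\,\eta^{-d/2}\le CW\eta^{-d},$$
because $1+\frac d2\le d$. The total weight of $G$ is at most $C(\lambda_d(\varepsilon)+\varepsilon^{-d})W$.

**Step 3: stretch of long pairs.** We route a long geodesic along the net. Let $\ell=|pq|>2$. Choose $p',q'\in P_\eta$ with $|pp'|,|qq'|\le\eta$. By Step 1 each of the pairs $p,p'$ and $q,q'$ has $G$-distance at most $(1+\varepsilon)\eta\le2\eta$. Let $\ell'=|p'q'|$; then $|\ell'-\ell|\le2\eta$, so $\ell'\ge1.98$. Put $k=\lceil\ell'\rceil\ge2$ and divide $[p',q']$, which lies in $\mathrm{conv}(P)$, into $k$ equal pieces of length $s=\ell'/k$ by points $g_0,\dots,g_k$. Then $s\le1$. If $k=2$ then $s\ge0.99$; if $k\ge3$ then $s>\frac{k-1}k\ge\frac23$. So $s\ge0.65$. Let $x_0=p'$, $x_k=q'$, and for $0<i<k$ choose $x_i\in X$ with $|x_ig_i|\le a$. Consecutive $x_i$ have distance at most $s+2a\le1.2$, so they are adjacent in $G$ or equal.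

The triangle inequality alone would lose $2a$ per piece, which is of order $\sqrt\varepsilon$ and too much. But a displacement orthogonal to the geodesic costs only the order $a^2$, and displacements along the geodesic cancel. Let $t_i$ be the position on the line $p'q'$ of the projection of $x_i$, let $f_i\le a$ be the distance of $x_i$ to that line, and $n_i$ the corresponding unit normal. In the hyperboloid model $x_i=\cosh f_i\,\gamma(t_i)+\sinh f_i\,n_i$, where $\gamma$ is the line and $n_i$ is orthogonal to the plane spanned by it. Projection is $1$-Lipschitz, so $t:=t_{i+1}-t_i\ge s-2a\ge0.4$. Taking the Lorentz product of $x_i$ and $x_{i+1}$,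
$$\cosh|x_ix_{i+1}|=\cosh f_i\cosh f_{i+1}\cosh t-\sinh f_i\sinh f_{i+1}\langle n_i,n_{i+1}\rangle\le\cosh t\,\cosh(f_i+f_{i+1})\le\cosh t\cosh2a,$$
and $\cosh2a=1+2\sinh^2a\le1+3a^2$ as $a\le0.1$. On the other hand, for $u\ge0$,
$$\cosh(t+u)=\cosh t\cosh u+\sinh t\sinh u\ge\cosh t\,(1+u\tanh0.4),$$
and $9\tanh0.4>3$. With $u=9a^2$ we get $\cosh|x_ix_{i+1}|\le\cosh(t+9a^2)$, that is,
$$|x_ix_{i+1}|\le t_{i+1}-t_i+9a^2.\tag{4}$$
The terms $t_{i+1}-t_i$ telescope to $\ell'$. Moreover $k\le\ell'+1\le\ell+2\eta+1\le2\ell$. So the $G$-distance of $p$ and $q$ is at most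
$$4\eta+\ell'+9k\eta\le\ell+6\eta+18\eta\ell\le(1+21\eta)\ell\le(1+\varepsilon)\ell,$$
using $6\eta\le3\eta\ell$. This proves Theorem A; the polynomial bound follows from $\lambda_d(\varepsilon)\le C\varepsilon^{-C}$. $\square$

## 6. Nets at every scale cost a factor that depends on $P$

Now we turn to banyans. Let $S$ be a minimum Steiner tree of $P'\subset P$ and let $D(v)$ be the distance of a Steiner vertex $v$ to $T$. We shall see (Lemma 5) that $\sum_v\min(D(v),1)\le8N_1\,w(S)$. So we may afford to move each Steiner vertex by $\varepsilon\min(D(v),1)$. This suggests the following plan: for every scale $R_i\ge K\omega$ and every $y\in N_i$, flat or bad, add the net $X_{y,i}$ of mesh $\xi R_i$ in $B(y,2R_i)$. Every vertex $v$ with $\omega<D(v)\le\varrho/K$ has such a net point within $2\varepsilon D(v)$, and a spanner of all these points is a banyan.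

The plan fails on the weight, already when $P$ consists of three points on a line $L$ with $T=[p,q]$ of length $1$ and the third point at distance $\tau$ from $p$. Here $W=1$ and $R_i=2^{-i}$. The balls $B(y,R_i)$, $y\in N_i$, cover $T$, so $|N_i|R_i\ge\frac12$. For $i\le I$ and $y\in N_i$ the net $X_{y,i}$ contains a point $x_{y,i}$ within $\xi R_i$ of a point at distance $R_i$ from $y$ on a perpendicular to $L$ at $y$. Consider the balls $B^\circ(x_{y,i},R_i/8)$. On such a ball the distance to $L$ is between $0.8R_i$ and $1.2R_i$ (note $\xi\le\frac1{20}$), so balls for different $i$ are disjoint. For the same $i$ the projections of the centers to $L$ are at least $R_i-2\xi R_i$ apart, so the balls are disjoint too. By (F6) any connected graph that contains all net points has length at least $R_i/8$ in each ball. Its weight is therefore at least $\sum_{i\le I}|N_i|R_i/8\ge(I+1)/16$. And $I\to\infty$ as $\tau\to0$, because $\omega\to0$.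

In this example the nets are not needed, since no minimum Steiner tree leaves $L$. This is why (2) has nets only at bad pairs. Two things must then be proved: that bad pairs are rare (Lemma 6, from Jones' theorem), and that near flat pairs the Steiner vertices can simply be pushed onto $T$, because the sum of their distances to $T$ is at most $C\varepsilon\,w(S)$ (Proposition 9). First we need the structure of $S$.

## 7. Minimum Steiner trees: angles, local length, local number of vertices

Let $P'\subset P$ with $|P'|\ge2$; its points are called terminals.

**Lemma 3.** There is a minimum Steiner tree $S$ of $P'$ that is an embedded tree in $\mathrm{conv}(P')$ with nondegenerate geodesic edges and at most $|P'|-2$ Steiner vertices, each of degree $3$ with its three outgoing unit tangents summing to $0$.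

*Proof.* **Step 1: existence.** We reduce to finitely many compact problems. A Steiner point of degree $1$ can be deleted, and one of degree $2$ can be bypassed by a single edge, without increasing length. If all Steiner points have degree at least $3$ and there are $s$ of them, counting degrees gives $|P'|+3s\le2(|P'|+s-1)$, so $s\le|P'|-2$. Hence only finitely many combinatorial types matter. Projecting all vertices to $\mathrm{conv}(P')$ is $1$-Lipschitz and fixes $P'$, so positions may be restricted to a compact set. So a minimum exists. Among the minimizers in $\mathrm{conv}(P')$ choose one with fewest Steiner vertices. Then no edge has length $0$: an edge of length $0$ has a Steiner endpoint and could be contracted. Also, every Steiner vertex has degree at least $3$.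

**Step 2: embeddedness.** We show that a self-contact would create a cycle. Let the tree have $V$ vertices and $V-1$ edges. Suppose that two distinct vertices coincide, or that two edges share a point which is not a common endpoint. Then one of the following occurs: two vertices coincide; a vertex lies in the interior of an edge; the interiors of two edges share a point. In the first case identify the vertices; this gives $V-1$ edges and $V-1$ vertices. In the second case subdivide the edge at that point and identify; $V$ edges and $V$ vertices. In the third case subdivide both edges and identify; $V+1$ edges and $V+1$ vertices. The result is a connected graph of the same weight, all of whose edges have positive length, with at least as many edges as vertices. So it contains a cycle, and deleting an edge of the cycle gives a lighter connected graph containing $P'$, a contradiction.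

**Step 3: angles.** We use a first variation. Suppose edges $va,vb$ leave $v$ in unit directions $u_1,u_2$ at an angle $\theta<120^\circ$. Replace them by $vc,ca,cb$ with $c=\exp_v\big(s(u_1+u_2)/|u_1+u_2|\big)$. The length changes by $s(1-2\cos\frac\theta2)+o(s)$, which is negative for small $s>0$, a contradiction. So $\langle u_i,u_j\rangle\le-\frac12$ for $i\ne j$ at every vertex. At a vertex of degree $k$ we get $0\le|\sum_iu_i|^2\le k-\frac{k(k-1)}2$. Hence $k\le3$, and $\sum_iu_i=0$ if $k=3$. $\square$

Fix such an $S$. Its leaves are terminals, and $w(S)=\mathcal H^1(S)$. Any connected finite union of segments that contains $P'$ has length at least $\mathcal H^1(S)$.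

**Lemma 4.** There are $C_1,N_1\ge1$ depending only on $d$ such that, if $v\in\mathbb H^d$, $0<t\le1$ and $B^\circ(v,t)\cap P'=\emptyset$, then $\mathcal H^1(S\cap B(v,\frac34t))\le C_1t$ and $B(v,\frac t2)$ contains at most $N_1$ Steiner vertices.

*Proof.* **Step 1: short trees in balls.** We claim that any $m\ge1$ points in a ball $B(v,r)$ with $r\le1$ are joined by a tree of length at most $C_2\,r\,m^{1-1/d}$. Among any $k\ge2$ of them, let $\sigma\le2r$ be the smallest distance. If $\sigma\le r$, then (F1) gives $k\le C(r/\sigma)^d$; if $\sigma>r$, it gives $k\le C$. In both cases $\sigma\le Crk^{-1/d}$. Take a closest pair, join it by a segment, discard one of its points and repeat with the remaining ones. The total length is at most $\sum_{k=2}^mCrk^{-1/d}\le C_2rm^{1-1/d}$, since $d\ge2$.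

**Step 2: a differential inequality.** We compare $S$ with a short tree on its trace on a sphere. Let $\ell(r)=\mathcal H^1(S\cap B(v,r))$ and $m(r)=\#(S\cap\partial B(v,r))$, which is finite because a geodesic meets a sphere at most twice. Since $|v\,\cdot|$ is $1$-Lipschitz on each edge, $\ell(r_2)-\ell(r_1)\ge\int_{r_1}^{r_2}m(r)\,dr$, so $\ell'\ge m$ almost everywhere. Let $0<r<t$. If $S\cap B^\circ(v,r)\ne\emptyset$, then by (F6) each component of $S\setminus B^\circ(v,r)$ meets $\partial B(v,r)$, and $S\setminus B^\circ(v,r)\supset P'$. So replacing $S\cap B(v,r)$ by a short tree on the points $S\cap\partial B(v,r)$ gives a connected set containing $P'$. By minimality,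
$$\ell(r)\le C_2\,r\,m(r)^{1-1/d}.\tag{5}$$
If $S\cap B^\circ(v,r)=\emptyset$ then $\ell(r)=0$ and (5) is trivial. With $\gamma=\frac d{d-1}$, so that $1-\frac1d=\frac1\gamma$, we get $\ell'\ge m\ge(\ell/(C_2r))^{\gamma}$ for almost every $r<t$.

**Step 3: the length bound.** We integrate. Let $r_0=\frac34t$ and suppose $\ell(r_0)>0$. The function $\ell^{1-\gamma}$ is nonincreasing and nonnegative on $[r_0,t)$, and the integral of the derivative of a monotone function is bounded by its total change. So
$$\ell(r_0)^{1-\gamma}\ge(\gamma-1)\int_{r_0}^t\ell^{-\gamma}\ell'\,dr\ge(\gamma-1)\int_{r_0}^t(C_2r)^{-\gamma}dr\ge c\,t^{1-\gamma}.$$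
Since $1-\gamma<0$, this gives $\ell(r_0)\le C_1t$, and we may take $C_1\ge1$.

**Step 4: counting Steiner vertices.** We pick a sphere with few intersections. Since $\int_{t/2}^{3t/4}m\le C_1t$ and the interval has length $\frac t4$, the set of $r\in(\frac t2,\frac34t)$ with $m(r)\le5C_1$ has positive measure. Choose such an $r$ that is not the distance from $v$ of a vertex of $S$ and for which no edge is tangent to $\partial B(v,r)$. Then $S\cap B(v,r)$ is a forest without isolated points. Its interior vertices are Steiner vertices of degree $3$, and its leaves are the $m(r)$ points on the sphere. If it has $n_3$ vertices of degree $3$, $n_1$ leaves and $k\ge1$ components, then $n_1+3n_3=2(n_1+n_3-k)$, so $n_3=n_1-2k<n_1$. So $B(v,\frac t2)$ contains at most $N_1:=5C_1$ Steiner vertices. $\square$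

For $s\in\mathbb H^d$ let $D(s)=d(s,T)$ and $\hat D(s)=\min(D(s),1)$. Both are $1$-Lipschitz. Since $P'\subset T$, the ball $B^\circ(v,D(v))$ contains no terminal, so Lemma 4 applies with $t=\hat D(v)$ when $D(v)>0$.

**Lemma 5.** Each $s\in\mathbb H^d$ lies in at most $N_1$ of the balls $B(v,\hat D(v)/8)$, where $v$ runs over the Steiner vertices of $S$ with $D(v)>0$. Consequently $\sum_v\hat D(v)\le8N_1\mathcal H^1(S)$.

*Proof.* Let $s$ lie in the balls of $v$ and of $v_0$. Then $\hat D(v)\le\hat D(s)+\frac18\hat D(v)$ gives $\hat D(v)\le\frac87\hat D(s)$, and $\hat D(s)\le\frac98\hat D(v_0)$. So $\hat D(v)\le\frac97\hat D(v_0)$, and $|vv_0|\le\frac18\big(\frac97+1\big)\hat D(v_0)=\frac27\hat D(v_0)<\frac12\hat D(v_0)$. With $v_0$ fixed, all such $v$ lie in $B(v_0,\frac12\hat D(v_0))$, and Lemma 4 at $v_0$ with $t=\hat D(v_0)$ bounds their number by $N_1$. For the second claim, $S$ contains terminals outside $B^\circ(v,\hat D(v)/8)$, so $\mathcal H^1(S\cap B(v,\hat D(v)/8))\ge\hat D(v)/8$ by (F6). Sum over $v$ and use the overlap bound. $\square$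

## 8. Bad pairs have total scale at most $C\delta^{-2}W$

**Lemma 6.** $\displaystyle\sum_{(y,i)\text{ bad}}R_i\le C\delta^{-2}W$.

*Proof.* **Step 1: moving to Euclidean space.** We work in charts so that [JO] applies. Let $Z$ be a maximal $1$-separated subset of $T$. For $z\in Z$ let $\Gamma_z$ be the set from Lemma 2 with $r=8$, and let $\Gamma=\kappa_z(\Gamma_z)\subset\mathbb R^d$, which is compact and connected. Since $\Gamma_z\subset B(z,9)$, (F4) gives $\mathcal H^1(\Gamma)\le C\mathcal H^1(\Gamma_z)\le C\mathcal H^1(T\cap B(z,9))$.

**Step 2: a bad pair gives a cube with large $\beta$.** Let $(y,i)$ be bad with $|yz|\le1$. As $R_i\le1$, we have $B(y,4R_i)\subset B(z,5)$. Let $Q$ be the dyadic cube containing $\kappa_z(y)$ with $\ell(Q)\in[4\Lambda R_i,8\Lambda R_i)$. Points of $\kappa_z(B(y,4R_i))$ are within $4\Lambda R_i\le\ell(Q)$ of $\kappa_z(y)$, so $3Q\supset\kappa_z(B(y,4R_i))$. Suppose $\beta_\Gamma(3Q)<c\delta$. Then some line $g$ is within $8\Lambda c\delta R_i$ of every point of $\kappa_z(T\cap B(y,4R_i))\subset\Gamma\cap3Q$. These points have norm at most $\tanh5$, so for $c$ small the nearest points to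 them on $g$ have norm at most $\tanh6$, that is, they lie in $\kappa_z(B(z,6))$. By (F4) the set $T\cap B(y,4R_i)$ is within $8\Lambda^2c\delta R_i\le\delta R_i$ of the complete geodesic whose chord lies on $g$, if $c\le1/(8\Lambda^2)$. This contradicts badness. So $\beta_\Gamma(3Q)\ge c\delta$ for a fixed small $c$.

**Step 3: few pairs per cube.** We bound how often a cube is used. The side $\ell(Q)$ determines $i$. The points $y\in N_i\cap B(z,1)$ with $\kappa_z(y)\in Q$ are $R_i$-separated with mutual distances at most $\min(2,8\sqrt d\Lambda^2R_i)$. By (F1) there are at most $C$ of them.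

**Step 4: summation.** Jones' theorem now gives
$$\sum_{\text{bad},\,|yz|\le1}R_i\le C\delta^{-2}\sum_Q\beta_\Gamma(3Q)^2\ell(Q)\le C\delta^{-2}\mathcal H^1(\Gamma)\le C\delta^{-2}\mathcal H^1(T\cap B(z,9)).$$
Every $y\in T$ is within $1$ of some $z\in Z$, and by (F1) each point lies in at most $C$ balls $B(z,9)$. Summing over $z\in Z$ gives the claim. $\square$

## 9. An energy estimate near flat pairs

Fix a flat pair $(y,i)$ with geodesic $L$. Write $R=R_i\le1$, $h_0=R/K$, $f=d(\cdot,L)$. In Fermi coordinates $(x,f,\theta)$ around $L$ the metric is
$$\cosh^2\!f\,dx^2+df^2+\sinh^2\!f\,d\theta^2;$$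
for $d=2$ the coordinate $\theta$ takes two values and there is no $d\theta^2$ term. For $f>0$ the Hessian of the distance function is half the $f$-derivative of the metric on the level sets:
$$\mathrm{Hess}f=\tanh f\,(\cosh^2\!f\,dx^2)+\coth f\,(\sinh^2\!f\,d\theta^2)\ge0.$$
For a unit tangent $\tau$ of $S$ let $\tau_{\rm ang}$ be its $\theta$-component, with norm $|\tau_{\rm ang}|=\sinh f\,|d\theta(\tau)|$, and define the energy density
$$e=(\partial_\tau f)^2+|\tau_{\rm ang}|^2.$$
It vanishes exactly when $S$ runs along the $x$-direction.

Here is the plan. Along edges $f$ is convex, and at Steiner vertices its slopes sum to $0$. So if $\chi$ is a nondecreasing function that vanishes at the heights of all terminals, integration by parts over the whole of $S$ would give $\int_S(\chi'(f)f'^2+\chi(f)f'')=0$, with both terms nonnegative: no energy at all where $\chi'>0$. We can do this only in the window $B(y,2R)$, where flatness controls the terminals. Cutting off costs about $\frac1R$ per unit length, while at height about $h_0$ the energy enters with the factor $\frac1{h_0}$. So the energy at height $h_0$ is at most about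 $h_0/R=1/K$ times a length (Lemma 7). A Steiner vertex at height $h$, on the other hand, cannot have all its three branches run along the $x$-direction, and this forces energy at least $ch$ near it (Lemma 8).

**Lemma 7 (energy upper bound).** With $A_{y,i}=\{\frac{\nu h_0}4\le f\le2R\}\cap B(y,2R)$,
$$E_{y,i}:=\int_{S\cap\{\nu h_0/2\le f\le2h_0\}\cap B(y,3R/2)}e\,ds\le\frac{96}{\nu K}\mathcal H^1(S\cap A_{y,i}).$$

*Proof.* **Step 1: cutoffs.** We localize in height and in space. Let $\chi(f)=0$ for $f\le\frac{\nu h_0}4$; then let $\chi$ be linear with slope $\frac1{4h_0}$ until it reaches $1$ at $f=\frac{\nu h_0}4+4h_0\le R$ (recall $h_0\le R/10$); then $\chi=1$ up to $f=R$; then $\chi(f)=(2R-f)/R$ on $[R,2R]$; and $\chi=0$ beyond. Let $\varphi$ have values in $[0,1]$, equal $1$ on $B(y,\frac32R)$ and $0$ off $B(y,2R)$, with Lipschitz constant $2/R$.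

**Step 2: integration by parts.** We derive an identity on $S$. On each edge, parametrized by arclength, put $\psi=\varphi\,\chi(f)f'$. This is Lipschitz, because $\chi(f)$ vanishes near $f=0$ and $f$ is smooth where $f>0$. Almost everywhere
$$\psi'=\varphi'\chi f'+\varphi\,(\chi'(f)f'^2+\chi f''),\qquad f''=\mathrm{Hess}f(\tau,\tau)\ge0.$$
Sum the boundary terms of $\int\psi'$ over all edges. At a Steiner vertex where $\chi\ne0$ they add up to $-\varphi\chi\langle\nabla f,\sum_iu_i\rangle=0$, where $u_1,u_2,u_3$ are the outgoing unit tangents (Lemma 3). At a terminal in $B(y,2R)$, which lies in $T\cap B(y,4R)$, flatness gives $f\le\delta R=\frac{\nu h_0}8$, so $\chi=0$. At a terminal outside $B(y,2R)$ we have $\varphi=0$. Hence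
$$\int_S\varphi\,(\chi'f'^2+\chi f'')\,ds=-\int_S\varphi'\chi f'\,ds\le\frac2R\mathcal H^1(S\cap A_{y,i}).\tag{6}$$

**Step 3: the negative part.** We discard the region where $\chi$ decreases. The slope $\chi'$ is negative only for $f\in[R,2R]$, where it equals $-\frac1R$; so the negative part of the integrand on the left of (6) has integral at least $-\frac1R\mathcal H^1(S\cap A_{y,i})$. Hence the integral over any part of $S$ on which the integrand is nonnegative is at most $\frac3R\mathcal H^1(S\cap A_{y,i})$.

**Step 4: reading off the energy.** On $\frac{\nu h_0}2\le f\le2h_0$ we have $\chi'=\frac1{4h_0}$, and $\chi\ge\frac{\nu h_0/4}{4h_0}=\frac\nu{16}$, and $f''\ge\coth f\,|\tau_{\rm ang}|^2\ge\frac{|\tau_{\rm ang}|^2}f\ge\frac{|\tau_{\rm ang}|^2}{2h_0}$. So $\chi'f'^2+\chi f''\ge\frac\nu{32h_0}e$ there. In $B(y,\frac32R)$ also $\varphi=1$. Therefore $\frac\nu{32h_0}E_{y,i}\le\frac3R\mathcal H^1(S\cap A_{y,i})$, and $h_0/R=1/K$. $\square$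

**Lemma 8 (energy lower bound).** Let $v$ be a Steiner vertex of $S$ with $h:=D(v)\in(\frac{h_0}2,h_0]$, and let $x_v\in T$ be a nearest point of $T$ to $v$, with $|x_vy|\le R$. Then $\int_{S\cap B(v,h/8)\cap\{f\ge\nu h\}}e\,ds\ge ch$. Moreover this domain lies in the integration domain of $E_{y,i}$.

*Proof.* **Step 1: the domain.** We check the last claim. Since $x_v\in T\cap B(y,4R)$, flatness gives $f(x_v)\le\delta R=\frac{\nu h_0}8$. So on $B(v,h/8)$
$$f\le\frac{\nu h_0}8+h+\frac h8\le2h_0\le\frac15,$$
using $h_0=R/K\le\frac1{10}$. Also $\nu h\ge\nu h_0/2$, and $B(v,h/8)\subset B(y,R+\frac98h_0)\subset B(y,\frac32R)$.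

**Step 2: three branches, and a shortcut inequality.** We prepare the use of minimality. The ball $B^\circ(v,h)$ contains no terminal and $h\le1$, so Lemma 4 applies with $t=h$. For $0<\rho\le h/8$ let $\alpha_1,\alpha_2,\alpha_3\subset S\cap B(v,\rho)$ be paths in $S$ that start at $v$ along its three edges and end where they first hit $\partial B(v,\rho)$, at points $w_1,w_2,w_3$. They exist because each component of $S\setminus\{v\}$ contains a terminal. They meet pairwise only in $v$. Let $y_1\in\alpha_i$, $y_2\in\alpha_j$ with $i\ne j$, and let the tree path from $y_1$ to $y_2$ have length $\ell$. We claim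
$$|y_1y_2|\ge\frac\ell{N_1+1}.\tag{7}$$
The path goes through $v$ and stays in $B(v,\frac h8)$, so it contains at most $N_1$ Steiner vertices and no terminal. Hence it has a vertex-free open piece of length at least $\ell/(N_1+1)$. Deleting that piece splits $S$ into two connected parts, one containing $y_1$ and the other $y_2$, and adding $[y_1,y_2]$ reconnects them. All terminals are kept, so minimality gives (7).

**Step 3: the case $f(v)<2\nu h$.** Here $v$ is very close to $L$. Either a branch climbs, or all three are squeezed onto a line, where two must run side by side. Take $\rho=h/8$.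

If some $\alpha_i$ reaches $f\ge4\nu h$, then $\int_{\alpha_i\cap\{2\nu h\le f\le4\nu h\}}|f'|\,ds\ge2\nu h$. By Cauchy–Schwarz and $\mathcal H^1(S\cap B(v,\frac34h))\le C_1h$, the energy in the domain is at least $(2\nu h)^2/(C_1h)=4\nu^2h/C_1$.

Otherwise all $\alpha_i$ stay in $f<4\nu h$. Let $\pi$ be the projection to $L$. Then $|\pi(v)\pi(w_i)|\ge\frac h8-6\nu h\ge\frac h{16}$, since $\nu\le\frac1{800}$. Two of the points $\pi(w_i)$, say for $i=1,2$, lie on the same side of $\pi(v)$ on $L$. By continuity there are $y_1\in\alpha_1$, $y_2\in\alpha_2$ that project to the point at distance $\frac h{16}$ from $\pi(v)$ on that side. Then $|y_1y_2|\le f(y_1)+f(y_2)\le8\nu h$. The tree path from $y_1$ to $y_2$ goes through $v$ and $\pi$ is $1$-Lipschitz, so its length is at least $\frac h8$. By (7), $8\nu\ge\frac1{8(N_1+1)}$, which contradicts $\nu=\frac1{400(N_1+1)}$. So this alternative does not occur.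

**Step 4: the case $f(v)\ge2\nu h$.** Now we work in a smaller ball that stays away from $L$, and compare with the curve through $v$ on which $f$ and $\theta$ are constant. Take $\rho=\nu h\le h/8$. On $B(v,\nu h)$ we have $f\ge\nu h$ and $\frac12f(v)\le f\le\frac32f(v)$. Let $\mu=\max_i\int_{\alpha_i}\sqrt e\,ds$. For $w\in\alpha_i$ we have $|f(w)-f(v)|\le\mu$, and the angle between $\theta(w)$ and $\theta(v)$ is at most $\mu/\sinh(\frac12f(v))$; for $d=2$, $\theta$ is constant on $\alpha_i$, because $f>0$ there. Put $u=\frac12f(v)\le\frac1{10}$. Then $\sinh f(w)\le\sinh3u=3\sinh u+4\sinh^3u\le4\sinh u$. So, moving first in $\theta$ at height $f(w)$ and then in $f$, we see that $w$ is within $4\mu+\mu=5\mu$ of the point $(x(w),f(v),\theta(v))$.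

Suppose $\mu\le\nu h/10$. The curve $\{f=f(v),\theta=\theta(v)\}$ has length element $\cosh f(v)\,|dx|$ and $\cosh f(v)\le2$. So for the endpoints
$$2|x(w_i)-x(v)|\ge\cosh f(v)\,|x(w_i)-x(v)|\ge|vw_i|-5\mu=\nu h-5\mu\ge\frac{\nu h}2.$$
Two of the $x(w_i)$ lie on the same side of $x(v)$. So there are points $y_1,y_2$ on two different branches with the same $x$-coordinate, at $x$-distance $\frac{\nu h}4$ from $x(v)$. Both are within $5\mu$ of the same point, so $|y_1y_2|\le10\mu$. The tree path between them has length at least $\frac{\nu h}2$, since the coordinate $x$ is $1$-Lipschitz. By (7), $\mu\ge\frac{\nu h}{20(N_1+1)}$. If $\mu>\nu h/10$, this inequality holds as well. So it always holds. By Cauchy–Schwarz the energy in $B(v,\nu h)$, where $f\ge\nu h$, is at least $\mu^2/(C_1h)\ge ch$. $\square$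

**Proposition 9 (Steiner points near flat parts are negligible).** Assign to each Steiner vertex $v$ of $S$ with $0<D(v)\le\varrho/K$ a nearest point $x_v\in T$, the index $i\ge0$ with $R_i/(2K)<D(v)\le R_i/K$, and a point $y\in N_i$ with $|x_vy|\le R_i$. Then
$$\sum_{v:\,(y,i)\text{ flat}}D(v)\le C\,\frac{1+\log K}K\,\mathcal H^1(S)\le C\varepsilon\,\mathcal H^1(S).$$

*Proof.* **Step 1: from vertices to energies.** We combine the two energy bounds. Here $D(v)=\hat D(v)$. For a flat pair $(y,i)$ and the vertices $v$ assigned to it, Lemma 8 bounds $D(v)$ by $C$ times the energy in $B(v,D(v)/8)$, inside the domain of $E_{y,i}$. By Lemma 5 these balls overlap at most $N_1$ times. With Lemma 7,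
$$\sum_{v:\,(y,i)\text{ flat}}D(v)\le C\sum_{(y,i)\text{ flat}}N_1E_{y,i}\le\frac CK\sum_{(y,i)\text{ flat}}\mathcal H^1(S\cap A_{y,i}).$$

**Step 2: overlap of the sets $A_{y,i}$.** We show that a point $s$ lies in at most $C(1+\log K)$ of them. Let $s\in A_{y,i}$. Since $y\in T$, $D(s)\le|sy|\le2R_i$. So a point of $T$ nearest to $s$ lies in $B(y,4R_i)$, and by flatness $f(s)\le D(s)+\delta R_i$. Since $f(s)\ge\frac{\nu R_i}{4K}$ and $\delta=\frac\nu{8K}$, we get $D(s)\ge\frac{\nu R_i}{8K}$. Hence $\frac{D(s)}2\le R_i\le\frac{8K D(s)}\nu$, which allows at most $1+\log_2\frac{16K}\nu\le C(1+\log K)$ indices $i$. For each $i$ there are at most $C$ points $y\in N_i\cap B(s,2R_i)$ by (F1).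

**Step 3: the choice of $K$.** Since $\log t\le t$, $K\le(10/\varepsilon)^2$. Also $\log(10/\varepsilon)\ge1$, so $1+\log K\le3\log\frac{10}\varepsilon=\frac{3\varepsilon}{10}K$. $\square$

## 10. A spanner of the enriched set is a banyan

We prove Theorem B. Let $Q$ be the set (2), and let $G$ be the Steiner $(1+\varepsilon)$-spanner of $Q$ given by Theorem A.

**Step 1: weight.** We connect $Q$ cheaply and apply (F5). Fix $o\in T$. Take the union of $T$ and the following segments. For each bad $(y,i)$ with $i\le I$, take the segments from $y\in T$ to the points of $X_{y,i}$; by (F1) there are at most $C\xi^{-d}$ of them, of length at most $2R_i$. By Lemma 6 their total length is at most $C\xi^{-d}\delta^{-2}W$. For $X_{\rm top}$ there are two cases.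

* If $W\ge1$, so $\varrho=1$, take the tree of Lemma 1 on $M\ni o$, of weight at most $3|M|\le21W$, and segments of length at most $d+3$ from the points of $X_{\rm top}$ to $M$. By (F1), $|X_{\rm top}|\le C|M|\xi^{-d}\le CW\xi^{-d}$.
* If $W<1$, so $\varrho=W$, then $T\subset B(o,W)$, hence $\mathrm{conv}(P)\subset B(o,W)$ and $|X_{\rm top}|\le C\xi^{-d}$ by (F1). Take the segments from $X_{\rm top}$ to $o$, each of length at most $W$.

The resulting set is a connected finite union of segments that contains $Q$. So $w(\mathrm{MST}(Q))\le C\xi^{-d}\delta^{-2}W$ and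
$$w(G)\le C\Lambda_d(\varepsilon)\,\xi^{-d}\delta^{-2}\,W,\qquad\xi^{-d}\delta^{-2}\le CK^{d+2}\varepsilon^{-d}\le C\varepsilon^{-2d-2}\log^{d+2}\frac{10}\varepsilon.\tag{8}$$

**Step 2: moving the Steiner vertices into $Q$.** Let $P'\subset P$ with $|P'|\ge2$ (for $|P'|\le1$ there is nothing to prove), and let $S$ be the minimum Steiner tree fixed in Section 7. Put $\Phi(p)=p$ for $p\in P'$, and for Steiner vertices $v$ choose $\Phi(v)\in Q$ as follows.

* If $D(v)\le\omega$: $\Phi(v)\in T_0$ with $|v\Phi(v)|\le2\omega$.
* If $D(v)>\omega$ and $D(v)>\varrho/K$: since $v\in\mathrm{conv}(P)$, there is $\Phi(v)\in X_{\rm top}$ with $|v\Phi(v)|\le\xi\varrho=\varepsilon\varrho/K\le\varepsilon\hat D(v)$. The last step uses $\varrho/K\le1$.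
* If $\omega<D(v)\le\varrho/K$ and the pair $(y,i)$ assigned in Proposition 9 is bad: here $R_i\ge KD(v)>K\omega$, so $i\le I$. Also $|vy|\le|vx_v|+|x_vy|\le R_i/K+R_i\le2R_i$. So there is $\Phi(v)\in X_{y,i}$ with $|v\Phi(v)|\le\xi R_i=\varepsilon R_i/K\le2\varepsilon D(v)=2\varepsilon\hat D(v)$.
* If $\omega<D(v)\le\varrho/K$ and the assigned pair is flat: $\Phi(v)\in T_0$ with $|v\Phi(v)|\le D(v)+\omega$.

If $I=-1$, then $\varrho/K<\omega$, and the last two cases do not occur.

**Step 3: the cost of moving.** We sum the displacements. There are at most $n$ Steiner vertices and each has degree $3$. So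
$$\sum_{uv\in E(S)}|\Phi(u)\Phi(v)|\le w(S)+3\sum_v|v\Phi(v)|.$$
The terms with $\omega$ contribute at most $6n\omega$ in total. The second and third cases contribute at most $6\varepsilon\sum_v\hat D(v)\le48N_1\varepsilon\,w(S)$ by Lemma 5. The terms $D(v)$ of the fourth case contribute at most $C\varepsilon\,w(S)$ by Proposition 9. Finally $6n\omega\le\varepsilon\min_{p\ne q}|pq|\le\varepsilon\,w(S)$, because $S$ connects two points of $P$. Hence the sum is at most $(1+C_3\varepsilon)w(S)$ with $C_3$ depending only on $d$.

**Step 4: routing through $G$.** We pass from $Q$ to the spanner. The graph with edges $\Phi(u)\Phi(v)$, $uv\in E(S)$, is connected, contains $P'$ and has its vertices in $Q$. Replace each edge by a shortest path in $G$. This gives a connected subgraph of $G$ that contains $P'$ and has weight at most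
$$(1+\varepsilon)(1+C_3\varepsilon)w(S)\le(1+(1+2C_3)\varepsilon)\,w(S).$$
It contains a tree connecting $P'$. The pairs, the nets and $G$ were chosen from $P$ and $\varepsilon$ alone, so the same $G$ serves all $P'$.

**Step 5: rescaling.** Given $\varepsilon\in(0,1)$, carry out the construction with $c_d\varepsilon$ in place of $\varepsilon$, where $c_d=1/(1+2C_3)$. The result is a $(1+\varepsilon)$-banyan. Since $\log\frac{10}{c_d\varepsilon}\le C\log\frac{10}\varepsilon$, (8) becomes the bound $C_d\Lambda_d(c_d\varepsilon)\varepsilon^{-2d-2}\log^{d+2}(10/\varepsilon)$ for the lightness. It is polynomially bounded in $1/\varepsilon$ by Theorem A. $\square$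

## 11. Exponent at least $d/2$, necessity of Steiner points, variable curvature

We prove Theorem C.

**Part (i).** The idea is to place a Euclidean example at a tiny scale. Bhore and Tóth (*On Euclidean Steiner $(1+\varepsilon)$-spanners*, STACS 2021) proved that for every $d\ge2$ and all small $\varepsilon$ there is a finite $A\subset\mathbb R^d$ for which every Euclidean Steiner $(1+\varepsilon)$-spanner has lightness at least $c\,\varepsilon^{-d/2}$. Take $A$ for the parameter $2\varepsilon$, and let $P_s=\exp_o(sA)$ with $s\to0$. In a Steiner $(1+\varepsilon)$-spanner of $P_s$ keep only one shortest path per pair; this does not increase the weight. All remaining vertices lie in a ball $B(o,C_As)$, and on it $\exp_o^{-1}$ is $(1+o(1))$-bi-Lipschitz. Mapping vertices by $\exp_o^{-1}$ and edges to straight segments we get, for small $s$, a Euclidean graph on $sA$ of stretch at most $(1+\varepsilon)(1+o(1))\le1+2\varepsilon$, whose lightness is at most $(1+o(1))$ times that of the original. So the lightness of the original is at least $(1-o(1))\,c\,(2\varepsilon)^{-d/2}$. A polynomial $f$ with $f(1/\varepsilon)\ge c\,\varepsilon^{-d/2}$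 for all small $\varepsilon$ has degree at least $d/2$. The same holds for banyans, since a banyan is a Steiner spanner.

**Part (ii).** We return to the star example of Section 2: $n$ points at distance $R$ from $o$ in fixed distinct directions, with all distances in $[2R-C_n,2R]$. Consider a graph with vertex set $P$ in which the edge $pq$ is missing. Every path from $p$ to $q$ visits a third point of $P$, so its length is at least $2(2R-C_n)$. This exceeds $(1+\varepsilon)2R\ge(1+\varepsilon)|pq|$ as soon as $(1-\varepsilon)R>C_n$. So for large $R$ every $(1+\varepsilon)$-spanner on $P$ without Steiner points is complete, and its lightness is at least $\binom n2(2R-C_n)/((n-1)2R)$, which tends to $\frac n2$ as $R\to\infty$.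

**Part (iii).** Let the sectional curvatures lie in $[-b^2,-1]$; constants now depend on $d$ and $b$. We first check which tools survive.

* (F1) holds: the Bishop–Gromov theorem bounds the volume of balls from above, and the Euclidean lower volume bound, valid in curvature $\le0$ (Günther), bounds it from below. So finite subsets of balls of radius $3$ have doubling dimension at most $C$, and [DM] applies to them.
* (F2) holds since the space is CAT$(-1)$, and (F3) holds in Hadamard manifolds.
* (F5), (F6) and Lemma 2 use only these facts and that two geodesic segments meet in a point, a segment or not at all.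
* In Lemma 1, Steps 1 to 3 go through. The map $\pi_j$ kills radial vectors, and it scales a vector orthogonal to the radial direction at radius $r$ by $|J(j)|/|J(r)|\le\sinh j/\sinh r$, where $J$ is the corresponding Jacobi field vanishing at $o$; indeed $|J(r)|/\sinh r$ is nondecreasing by Rauch's theorem. So $|M|\le1+6\mathcal H^1(T)$, and the balls $B(z,3)$, $z\in M$, cover the cone $\Sigma$.

We avoid the convex hull. Let $U$ be the union of all geodesic segments between points of $P$. By (F2), applied to triangles with vertex $o$, the set $U$ lies in the $1$-neighborhood of $\Sigma$. So it is covered by $1+6\mathcal H^1(T)$ balls of radius $4$.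

If $W<1$, use [DM] directly. If $W\ge1$, repeat Section 5 with $\eta=\varepsilon/100$, with local spanners from [DM] in Step 1, and with $X$ a maximal $\eta$-separated subset of $U$. Then $|X|\le CW\eta^{-d}$, each point has at most $C\eta^{-d}$ points of $X$ within distance $2$, and $|P_\eta|\le3W/\eta$. So the total weight is at most
$$C(\varepsilon^{-C}+\varepsilon^{-2d}+\varepsilon^{-d-1})\,W.$$
Pairs with $|pq|\le2$ are handled as before. For $|pq|=\ell>2$ take $p',q',\ell',k,g_i$ as in Section 5; here $g_i\in[p',q']\subset U$, because $p',q'\in P$. Put $x_0=p'$, $x_k=q'$, and choose $x_i\in X$ with $|x_ig_i|\le\eta$ for $0<i<k$. With this finer mesh the triangle inequality suffices: $|x_ix_{i+1}|\le\frac{\ell'}k+2\eta\le2$, so consecutive points are adjacent or equal, and the $G$-distance of $p$ and $q$ is at most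
$$4\eta+\ell'+2k\eta\le\ell+6\eta+4\eta\ell\le(1+7\eta)\ell\le(1+\varepsilon)\ell.\qquad\square$$
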